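# Recovering a partition from its small sub-shapes: why $n-G(n)$ tends to infinity

## A fixed number of cells should suffice, or so one would guess

Somebody hides a partition $\lambda$ of a large number $n$. For every partition $\mu$ of a smaller number $m$ they tell you in how many ways $\mu$ can be grown to $\lambda$, adding one cell at a time and staying a partition throughout. How large must $m$ be, compared with $n$, before you can be sure to recover $\lambda$?

The numbers that you are told can be enormous, and there is one for each $\mu$. So the first guess is that a fixed $m$ suffices for every $n$. Let us make this precise and test it.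

**Definition (minors, levels).** For partitions $\mu,\lambda$ write $\mu\subseteq\lambda$ if $\mu_i\le\lambda_i$ for all $i$. Let $N(\lambda/\mu)$ be the number of standard Young tableaux of skew shape $\lambda/\mu$, which is the number of chains from $\mu$ to $\lambda$ adding one cell at a time; put $N(\lambda/\mu)=0$ if $\mu\not\subseteq\lambda$. Write $f^\lambda=N(\lambda/\varnothing)$. For $n\ge k\ge 0$, a $k$-minor of $\lambda\vdash n$ is a $\mu\vdash n-k$ with $\mu\subseteq\lambda$, and the multiset $\widehat M_k(\lambda)$ contains each $k$-minor $\mu$ with multiplicity $N(\lambda/\mu)$. Multiset-reconstructibility (MRC) holds for $(n,k)$ if $\lambda\mapsto\widehat M_k(\lambda)$ is injective on partitions of $n$. Put $m=n-k$. We say that MRC fails at level $m$ for $n$ if there are $\lambda\ne\nu$, both partitions of $n$, with $N(\lambda/\mu)=N(\nu/\mu)$ for all $\mu\vdash m$. This is exactly failure of MRC for $(n,n-m)$.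

For example, $N((3,2)/(1,1))=2$: two cells of the first row and one of the second remain, and they are filled like the shape $(2,1)$.

Levels are nested. If $m'\le m\le n$ and $\kappa\vdash m'$, then cutting each chain from $\kappa$ to $\lambda$ where it passes size $m$ gives
$$N(\lambda/\kappa)=\sum_{\mu\vdash m}N(\mu/\kappa)\,N(\lambda/\mu).\tag{1}$$
So level $m$ data determine level $m'$ data, and failure at level $m$ implies failure at every lower level. This agrees with the known fact, stated in Pakawut Jiradilok, "Reconstructing Partitions from their Multisets of $k$-Minors", arXiv:1610.05354 (2016), the source of the problem, that there is a function $G(n)$ such that MRC holds for $(n,k)$ if and only if $k\le G(n)$; we take $G(n)$ to be the largest such $k$. If MRC fails at level $m$ for $n$, then $G(n)<n-m$, that is,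
$$n-G(n)\ge m+1.\tag{2}$$

The first guess is therefore: $n-G(n)$ stays bounded. Test it by hand. Level $0$ reveals only $f^\lambda$, and so does level $1$, because every nonempty tableau begins with the same cell. The partitions $(n)$ and $(1^n)$ both have $f=1$, so for $n\ge2$ levels $0$ and $1$ fail. Level $2$ reveals the pair $\bigl(N(\lambda/(2)),N(\lambda/(1,1))\bigr)$. For $n=3$ the pairs of $(3),(2,1),(1^3)$ are $(1,0),(1,1),(0,1)$. For $n=4$ the pairs of $(4),(3,1),(2,2),(2,1,1),(1^4)$ are
$$(1,0),\ (2,1),\ (1,1),\ (1,2),\ (0,1).$$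
For $n=5$ the pairs of $(5),(4,1),(3,2),(3,1,1),(2,2,1),(2,1^3),(1^5)$ are
$$(1,0),\ (3,1),\ (3,2),\ (3,3),\ (2,3),\ (1,3),\ (0,1).$$
In each list all pairs differ. So $n-G(n)=2$ for $n=3,4,5$, and also for $n=2$, where level $2$ reveals $\lambda$ itself. The guess looks excellent.

The constant $2$ does not last: the source quotes that $n-G(n)\ge4$ for all $n\ge24$. It also quotes $\lim G(n)/n=1$ and $n-G(n)=O(n/\log n)$. The problem is to prove or disprove that $n-G(n)\to+\infty$. The guess of boundedness is wrong, and the statement is true.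

**Theorem 1.** For every $m\ge0$, MRC fails for $(n,n-m)$ for all $n\ge2^{2m+1}+2^{m+3}+4$. Hence $n-G(n)\to+\infty$.

**Theorem 2.** (a) For $n\ge81$ and $M=\lfloor\sqrt n\rfloor$,
$$n-G(n)\ \ge\ 2\left\lfloor\sqrt{(M-1)/\log_2M}\right\rfloor .$$
So $n-G(n)\ge c\,n^{1/4}/\sqrt{\log n}$ for some constant $c>0$ and all $n\ge81$.

(b) For $n\ge2$: $n-G(n)\le\sqrt{2n}$, with equality at $n=2$.

(c) For $n\ge2$: $n-G(n)\le1+\bigl(96\,n\ln(5n)\bigr)^{1/3}$.

Together, $c\,n^{1/4}(\log n)^{-1/2}\le n-G(n)\le C(n\log n)^{1/3}$ for some constants $c,C>0$ and all large $n$, so $n^{1/4-o(1)}\le n-G(n)\le n^{1/3+o(1)}$. Parts (b) and (c) improve the quoted $O(n/\log n)$. The proof does not determine the exponent between $1/4$ and $1/3$.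

## Pigeonhole on the raw multisets stops at $f^\lambda$

To make MRC fail, the sensible first attempt is to count: if there are more partitions of $n$ than possible data at level $m$, two partitions share their data. Look at the very first number, $f^\lambda$. From $\sum_\lambda(f^\lambda)^2=n!$ we know $f^\lambda\le\sqrt{n!}$, and this is the only bound on its range that we have at hand. On the other side, partitions are particular compositions, so there are at most $2^{n-1}$ of them. But $n!>4^{n-1}$ for $n\ge7$ (true at $n=7$, since $5040>4096$, and each further step multiplies the left side by at least $8$ and the right by $4$). So the allowed range $\sqrt{n!}$ of this one number already exceeds the number of partitions, and the count says nothing. Everything stops at $f^\lambda$.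

There is one cheap way to get equal values of $f$: conjugation, $f^\lambda=f^{\lambda'}$. So we aim for a pair $\lambda,\lambda'$ with $\lambda\ne\lambda'$. Pigeonhole among partitions will not hand us a conjugate pair, so we must first understand what the data say beyond $f^\lambda$. They turn out to be a few power sums, in coordinates where conjugation is transparent.

## Frobenius coordinates and signed power sums

A half-integer is an element of $\mathbb Z+\frac12$.

**Definition (coordinates).** Let $\lambda$ have Durfee square of size $d$ (the largest $d$ with $\lambda_d\ge d$). For $1\le i\le d$ put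
$$A_i=\lambda_i-i+\tfrac12,\qquad B_i=\lambda_i'-i+\tfrac12,$$
and $A(\lambda)=\{A_i\}$, $B(\lambda)=\{B_i\}$. Put
$$P_j(\lambda)=\sum_iA_i^j-\sum_i(-B_i)^j .$$

By the Frobenius notation, $\lambda\mapsto(A(\lambda),B(\lambda))$ is a bijection from partitions to pairs of finite sets of positive half-integers of equal cardinality. The $i$-th diagonal cell, the cells to its right and the cells below it number $1+(\lambda_i-i)+(\lambda'_i-i)=A_i+B_i$, and these hooks cover the diagram, so $|\lambda|=\sum A_i+\sum B_i$. Conjugation swaps $A$ and $B$. Note that $P_0=0$ and $P_1(\lambda)=|\lambda|$.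

Two examples for later use: $(4,1,1)$ has $A=\{\frac72\}$, $B=\{\frac52\}$, so $P_2=\frac{49-25}4=6$. And $(3,3)$ has $A=\{\frac52,\frac32\}$, $B=\{\frac32,\frac12\}$, so $P_2=\frac{25+9-9-1}4=6$ as well.

We need to see $P_j$ in the full list of rows. Let $L\ge\ell(\lambda)$ and $P\ge\lambda_1$. By Macdonald, *Symmetric Functions and Hall Polynomials*, I.(1.7), the numbers $\lambda_i-i+\frac12$ $(1\le i\le L)$ and $-(\lambda'_j-j+\frac12)$ $(1\le j\le P)$ together are a permutation of the half-integers in $[-(L-\frac12),P-\frac12]$. Here is why. All of them lie in that interval; there are $L+P$ of them, as many as half-integers in the interval; and within each family they are distinct, by strict monotonicity. An equality between the families would mean $(\lambda_i-j)+(\lambda'_j-i)+1=0$. If the cell $(i,j)$ lies in $\lambda$, then $\lambda_i\ge j$ and $\lambda'_j\ge i$, so the left side is at least $1$. If not, $\lambda_i\le j-1$ and $\lambda_j'\le i-1$, so it is at most $-1$. Hence all are distinct.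

Put $D_L(\lambda)=\{\lambda_i-i+\frac12:1\le i\le L\}$. Its positive elements are those with $\lambda_i\ge i$, namely $A(\lambda)$. Its negative elements are the half-integers in $[-(L-\frac12),-\frac12]$ not of the form $-(\lambda'_j-j+\frac12)$, and the negative numbers of that form are those with $j\le d$, namely $-B(\lambda)$. So
$$D_L(\lambda)=\bigl(\{-\tfrac12,\dots,-(L-\tfrac12)\}\setminus(-B(\lambda))\bigr)\cup A(\lambda),\tag{3}$$
$$\sum_{x\in D_L(\lambda)}x^j=\sum_{i=1}^L(-i+\tfrac12)^j+P_j(\lambda).\tag{4}$$

## The level-$m$ data are $f^\lambda$ and the power sums $P_1,\dots,P_m$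

**Proposition 3.** Let $\lambda,\nu\vdash n$ and $0\le m\le n$. Then $N(\lambda/\mu)=N(\nu/\mu)$ for all $\mu\vdash m$ if and only if $f^\lambda=f^\nu$ and $P_j(\lambda)=P_j(\nu)$ for $1\le j\le m$.

**Step 1 (a determinant for $N(\lambda/\mu)$).** This step turns the count into algebra. Fix $L\ge\max(n,1)$. For $\lambda\vdash n$ let $l_i=\lambda_i+L-i$, and for $|\mu|\le n$ let $m_j=\mu_j+L-j$ $(1\le i,j\le L)$. Aitken's formula (Stanley, *EC2*, Cor. 7.16.3) says, with $1/a!=0$ for $a<0$,
$$N(\lambda/\mu)=(n-|\mu|)!\,\det\Bigl[\tfrac1{(l_i-m_j)!}\Bigr]_{i,j=1}^L\tag{5}$$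
when $\mu\subseteq\lambda$. It also holds when $\mu\not\subseteq\lambda$. Choose $p$ with $\lambda_p<\mu_p$. For $i\ge p\ge j$ we have $\lambda_i\le\lambda_p<\mu_p\le\mu_j$ and $j\le i$, so $l_i-m_j=\lambda_i-\mu_j-i+j<0$ and the entry vanishes. This is an $(L-p+1)\times p$ block of zeros in an $L\times L$ matrix, and its dimensions add to $L+1$, so the determinant is $0$, as it should be.

**Step 2 (factoring out $f^\lambda$).** This step isolates a symmetric polynomial. Write $x^{\downarrow a}=x(x-1)\cdots(x-a+1)$. Since $l_i\ge0$, we have $1/(l_i-m_j)!=l_i^{\downarrow m_j}/l_i!$; if $m_j>l_i$, both sides are $0$, because the falling factorial contains the factor $0$. Put $\Delta(x)=\prod_{i<j}(x_i-x_j)=\det[x_i^{L-j}]$, which also equals $\det[x_i^{\downarrow(L-j)}]$ by column operations, and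
$$s^*_\mu(x_1,\dots,x_L)=\frac{\det[x_i^{\downarrow m_j}]}{\Delta(x)} .$$
The numerator is antisymmetric, so it vanishes when $x_i=x_j$ and is divisible by $\Delta$; the quotient is a symmetric polynomial over $\mathbb Q$. The top homogeneous part of the numerator is $\det[x_i^{m_j}]$, nonzero because the $m_j$ are distinct. Since $\Delta$ is homogeneous, the top homogeneous part of $s^*_\mu$ is $\det[x_i^{m_j}]/\Delta(x)$, the Schur polynomial $s_\mu(x_1,\dots,x_L)$, of degree $|\mu|$. (For $L=2$, $\mu=(1)$ one gets $s^*_\mu=\frac{x_1(x_1-1)-x_2(x_2-1)}{x_1-x_2}=x_1+x_2-1$, whose value at $l=(\lambda_1+1,\lambda_2)$ is $\lambda_1+\lambda_2$.)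

Now (5) reads $N(\lambda/\mu)=\frac{(n-|\mu|)!}{\prod l_i!}\Delta(l)\,s^*_\mu(l)$. For $\mu=\varnothing$ we have $s^*_\varnothing=1$, so $f^\lambda=n!\,\Delta(l)/\prod l_i!$. Dividing,
$$N(\lambda/\mu)=\frac{(n-|\mu|)!}{n!}\,f^\lambda\,s^*_\mu(l).\tag{6}$$

**Step 3 (power sums determine the data).** This is the direction we need for building failures. Let $f^\lambda=f^\nu$ and $P_j(\lambda)=P_j(\nu)$ for $1\le j\le m$. By (4), the power sums of degree $\le m$ of the numbers $\lambda_i-i+\frac12$, $1\le i\le L$, agree with those for $\nu$. Since $l_i=(\lambda_i-i+\frac12)+(L-\frac12)$, expanding binomially shows that the power sums of degree $\le m$ of the $l_i$ agree too. A symmetric polynomial over $\mathbb Q$ of degree $\le m$ is a polynomial in the power sums of degree $\le m$. So $s^*_\mu(l(\lambda))=s^*_\mu(l(\nu))$ for $\mu\vdash m$, and (6) gives $N(\lambda/\mu)=N(\nu/\mu)$.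

**Step 4 (the data determine the power sums).** This is the direction we need for the upper bounds. Let $N(\lambda/\mu)=N(\nu/\mu)$ for all $\mu\vdash m$. By (1), $N(\lambda/\kappa)=N(\nu/\kappa)$ whenever $|\kappa|\le m$. With $\kappa=\varnothing$ this is $f^\lambda=f^\nu>0$, so we may divide in (6) and find $s^*_\kappa(l(\lambda))=s^*_\kappa(l(\nu))$ for all $|\kappa|\le m$. Since $\ell(\kappa)\le m\le L$, the Schur polynomials $s_\kappa$ with $|\kappa|=r$ form a basis of the homogeneous symmetric polynomials of degree $r$, for each $r\le m$. By induction on degree (subtract a combination of $s^*_\kappa$ with $|\kappa|=r$ to kill the top part), the $s^*_\kappa$ with $|\kappa|\le m$ span all symmetric polynomials of degree $\le m$. Hence all power sums of degree $\le m$ agree at $l(\lambda)$ and $l(\nu)$, then also those of the shifted numbers $\lambda_i-i+\frac12$ and $\nu_i-i+\frac12$, and by (4) $P_j(\lambda)=P_j(\nu)$ for $1\le j\le m$. $\square$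

The condition on $f$ cannot be dropped. The partitions $(4,1,1)$ and $(3,3)$ of $6$ have the same $P_1=6$ and $P_2=6$, but their level-$2$ pairs are $(6,4)$ and $(3,2)$. (In the hook, choose the two entries of the column below $1$ from $\{2,\dots,6\}$: $\binom42=6$ choices avoid $2$ and $4$ contain it. For $(3,3)$, two of the five tableaux have $2$ below $1$.) The pairs are proportional, as (6) predicts, with ratio $f^{(4,1,1)}/f^{(3,3)}=10/5$.

## Conjugate pairs, and padding to reach every large $n$

Now compare $\lambda$ with $\lambda'$. Swapping $A$ and $B$ in the definition of $P_j$ gives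
$$P_j(\lambda')=\sum B_i^j-(-1)^j\sum A_i^j=(-1)^{j+1}P_j(\lambda).\tag{7}$$
So for odd $j$ the condition $P_j(\lambda)=P_j(\lambda')$ is free, and $f^\lambda=f^{\lambda'}$ is free. All that remains is $\sum A_i^j=\sum B_i^j$ for even $j\le m$.

A first example. In terms of odd numbers, $3^2+11^2=130=7^2+9^2$. So take $A=\{\frac{11}2,\frac32\}$ and $B=\{\frac92,\frac72\}$. Then $\lambda_1=6$, $\lambda_2=3$, $\lambda'_1=\lambda'_2=5$: the partition is $\lambda=(6,3,2,2,2)$, with $\lambda'=(5,5,2,1,1,1)$, and $n=15$. Here $P_2(\lambda)=P_2(\lambda')=0$, and $P_1,P_3$ agree for free. By Proposition 3, MRC fails at level $3$ for $n=15$, so $15-G(15)\ge4$. The value $2$ seen in the small cases is broken.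

A single solution $(A,B)$ gives failure for one $n$. The limit needs every large $n$. The remedy is to add the same set $C$ to $A$ and to $B$: it cancels from every even power sum difference, and it can absorb any missing size.

**Lemma 4 (padding).** Let $A\ne B$ be sets of positive half-integers, all $\le M-\frac12$, where $M\ge1$ is an integer, with $|A|=|B|$ and $\sum_{a\in A}a^j=\sum_{b\in B}b^j$ for all even $j\le m$. Let $n_0=\sum A+\sum B$. Then MRC fails at level $m$ for every $n\ge n_0+4M+4$ with $n\ge m$.

**Step 1 (choosing $C$).** We want $C$ disjoint from $A\cup B$ with $2\sum C=\delta$, where $\delta=n-n_0\ge4M+4$. Since $n_0$ is a sum of $2|A|$ half-integers, it is an integer, and so is $\delta$. If $\delta$ is odd, let $C=\{\delta/2\}$; the element is at least $2M+2$. If $\delta$ is even, let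
$$C=\Bigl\{\tfrac{2M+1}2,\ \tfrac{\delta-2M-1}2\Bigr\}.$$
Here $\delta-2M-1$ is odd and at least $2M+3$, so these are two distinct half-integers, both greater than $M$, with sum $\delta/2$. In both cases $C$ is disjoint from $A\cup B$ and $2\sum C=\delta$.

**Step 2 (checking the pair).** We verify Proposition 3 for the padded partition and its conjugate. Let $\lambda$ be the partition with $A(\lambda)=A\cup C$ and $B(\lambda)=B\cup C$, which have equal cardinality. Then $|\lambda|=n_0+2\sum C=n$, and $\lambda\ne\lambda'$ because $A\cup C\ne B\cup C$. We have $f^\lambda=f^{\lambda'}$. By (7), $P_j(\lambda)=P_j(\lambda')$ for odd $j$. For even $j$ with $2\le j\le m$, $P_j(\lambda)=\sum_Aa^j-\sum_Bb^j=0$, since $C$ cancels, and then $P_j(\lambda')=-P_j(\lambda)=0$. By Proposition 3, $\lambda$ and $\lambda'$ have the same multiset of $(n-m)$-minors. $\square$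

For instance, the example with $n_0=15$ and $M=6$ shows that level $3$ fails for every $n\ge15+28=43$.

## Digit-sum parity gives equal power sums: Theorem 1

It remains to find, for each $m$, sets $A\ne B$ with equal power sums up to degree $m$. Let $K=m+1$ and let $s(t)$ be the binary digit sum of $t$.

**Step 1 (a product with a high-order zero).** We look for signs on $0,1,\dots,2^K-1$ that kill all polynomials of degree less than $K$. Expand
$$\prod_{i=0}^{K-1}(1-x^{2^i})=\sum_{0\le t<2^K}(-1)^{s(t)}x^t :$$
choosing the term $-x^{2^i}$ from some factors picks out the binary digits of $t$, with sign $(-1)^{s(t)}$. Each factor is divisible by $1-x$, so the product is divisible by $(1-x)^K$. Applying $\bigl(x\frac{d}{dx}\bigr)^j$ with $j<K$ lowers the order of the zero at $1$ by at most $j$, so the result still vanishes at $x=1$, that is, $\sum_t(-1)^{s(t)}t^j=0$. By linearity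
$$\sum_{0\le t<2^K}(-1)^{s(t)}Q(t)=0\quad\text{for every polynomial }Q\text{ of degree}<K.$$

**Step 2 (feeding Lemma 4).** We read off $A$ and $B$. Put
$$A=\{t+\tfrac12:0\le t<2^K,\ s(t)\text{ even}\},\qquad B=\{t+\tfrac12:0\le t<2^K,\ s(t)\text{ odd}\}.$$
Taking $Q(t)=(t+\frac12)^j$ gives $\sum_Aa^j=\sum_Bb^j$ for $0\le j\le m$; in particular $|A|=|B|$. Clearly $A\ne B$. All elements are at most $2^K-\frac12$, so $M=2^K$, and $n_0=\sum_{t<2^K}(t+\frac12)=\frac{(2^K)^2}2=2^{2K-1}$. (For $m=2$, doubling the elements: $A$ becomes $\{1,7,11,13\}$ and $B$ becomes $\{3,5,9,15\}$; both have sum $32$ and sum of squares $340$, and $n_0=32$.)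

Lemma 4 says that MRC fails at level $m$ for all
$$n\ge2^{2K-1}+2^{K+2}+4=2^{2m+1}+2^{m+3}+4,$$
the condition $n\ge m$ being automatic. By (2), $n-G(n)\ge m+1$ for all these $n$. As $m$ is arbitrary, $n-G(n)\to+\infty$. This proves Theorem 1. $\blacksquare$

## Pigeonhole on even power sums: Theorem 2(a)

The explicit sets are long: $n$ is exponential in $m$. Pigeonhole failed on partitions because of $f^\lambda$. On subsets of half-integers, where $f$ no longer has to be matched, it works and is far more economical.

Let $n\ge81$, $M=\lfloor\sqrt n\rfloor\ge9$, and define $J$ by $J+1=\bigl\lfloor\sqrt{(M-1)/\log_2M}\bigr\rfloor$. Since $2^{M-1}\ge M$, we have $J+1\ge1$. From $(J+1)^2\log_2M\le M-1$,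
$$2M^{(J+1)^2}\le2^M.\tag{8}$$

**Step 1 (counting vectors).** We show that two subsets of $\{0,\dots,M-1\}$ share a short vector of power sums. To each of the $2^M$ subsets $U$ attach the vector
$$\Bigl(\sum_{t\in U}(t(t+1))^j\Bigr)_{0\le j\le J}.$$
The entry with $j=0$ is $|U|$ and takes at most $M+1$ values. For $j\ge1$, each $t(t+1)$ is at most $(M-1)M=M^2-M$, so the entry is an integer in $[0,M(M^2-M)^j]$, and the number of its values is at most
$$M^{2j+1}\bigl(1-\tfrac1M\bigr)^j+1\le M^{2j+1}-M^{2j}+1\le M^{2j+1}.$$
As $\sum_{j=1}^J(2j+1)=J^2+2J$, the number of vectors is at most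
$$(M+1)M^{J^2+2J}<2M^{(J+1)^2}\le2^M$$
by (8). So two distinct subsets $U,V$ have the same vector.

**Step 2 (from the collision to $A$ and $B$).** We translate to half-integers. Let $A=\{t+\frac12:t\in U\setminus V\}$ and $B=\{t+\frac12:t\in V\setminus U\}$. Common elements cancel, so $|U|=|V|$ gives $|A|=|B|$. The sets $A,B$ are disjoint and not both empty, so $A\ne B$. Since $(t+\frac12)^2=t(t+1)+\frac14$, the power $(t+\frac12)^{2i}$ is a polynomial of degree $i$ in $t(t+1)$. Hence the even power sums of $A$ and $B$ agree up to degree $2J$, which covers all even $j\le m:=2J+1$.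

**Step 3 (size check).** We confirm that Lemma 4 applies to this $n$. All elements are at most $M-\frac12$, and $n_0\le\sum_{t<M}(t+\frac12)=\frac{M^2}2$. The inequality $\frac{M^2}2\ge4M+4$ holds for $M\ge9$: at $M=9$ it reads $40.5\ge40$, and from $M$ to $M+1$ the left side grows by $M+\frac12>4$. So $n\ge M^2\ge\frac{M^2}2+4M+4\ge n_0+4M+4$. Also $J+1\le\sqrt{M-1}\le M$, so $m\le2M\le M^2\le n$. Lemma 4 and (2) give
$$n-G(n)\ge2J+2=2\left\lfloor\sqrt{(M-1)/\log_2M}\right\rfloor .$$

**Step 4 (the rate).** We extract the growth in $n$. Let $y=\sqrt{(M-1)/\log_2M}\ge1$; then $2\lfloor y\rfloor\ge y$. Since $M-1>\sqrt n-2\ge\frac79\sqrt n$ for $n\ge81$ and $\log_2M\le\frac12\log_2n$, we get $y^2\ge\frac{14}9\cdot\frac{\sqrt n}{\log_2n}\ge\frac{\sqrt n}{\log_2n}$. So $n-G(n)\ge n^{1/4}/\sqrt{\log_2n}$, which is of the form $c\,n^{1/4}/\sqrt{\log n}$. $\blacksquare$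

## A signed set that annihilates low-degree polynomials: Theorem 2(b)

For the upper bounds we start from a failure and squeeze it. Let $n\ge2$. MRC fails for $k=n$, because $f^{(n)}=f^{(1^n)}=1$, so $G(n)<n$; it holds for $k=0$, so $G(n)\ge0$. Put $m=n-G(n)-1$. Then $0\le m\le n-1$, and $n-m=G(n)+1$, so MRC fails at level $m$. Let $\lambda\ne\nu$ be partitions of $n$ witnessing this. By Proposition 3, $P_j(\lambda)=P_j(\nu)$ for $1\le j\le m$, and $P_0=0$ for both.

**Step 1 (the signed set).** We package the equalities of power sums as one relation. Let $L\ge n$, and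
$$S^+=D_L(\lambda)\setminus D_L(\nu),\quad S^-=D_L(\nu)\setminus D_L(\lambda),\quad S=S^+\cup S^-,\quad \varepsilon_x=\pm1\text{ for }x\in S^\pm.$$
Both $D_L$ have $L$ elements, and they differ since $\lambda\ne\nu$, so $|S^+|=|S^-|=:s\ge1$. Subtracting (4) for $\nu$ from (4) for $\lambda$, for $0\le j\le m$, and taking linear combinations,
$$\sum_{x\in S}\varepsilon_x\,q(x)=0\quad\text{for every polynomial }q\text{ of degree}\le m.\tag{9}$$

**Step 2 (its weight is small).** We bound the total size of $S$ by $n$. By (3), each positive $x\in S$ lies in exactly one of $A(\lambda),A(\nu)$, and for each negative $x\in S$, $-x$ lies in exactly one of $B(\lambda),B(\nu)$. Hence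
$$W:=\sum_{x\in S}|x|\le|\lambda|+|\nu|=2n.\tag{10}$$

**Step 3 (it has many elements).** We show $s\ge m+1$. Suppose $s\le m$. By (9), the $s$-element sets $S^+$ and $S^-$ have equal power sums of degrees $1,\dots,s$. Newton's identities then give equal elementary symmetric polynomials, so $\prod_{a\in S^+}(z-a)=\prod_{b\in S^-}(z-b)$ and $S^+=S^-$. This contradicts that $S^+,S^-$ are disjoint and nonempty.

**Step 4 (conclusion of (b)).** We play the count against the weight. The $2s$ elements of $S$ are distinct half-integers, and each absolute value occurs at most twice, so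
$$W\ge2\bigl(\tfrac12+\tfrac32+\dots+(s-\tfrac12)\bigr)=s^2\ge(m+1)^2.$$
With (10), $n-G(n)=m+1\le\sqrt{2n}$. For $n=2$, the partitions $(2),(1,1)$ fail at level $1$, so $2-G(2)\ge2=\sqrt4$, and equality holds. $\blacksquare$

## Fejér peaks and Chebyshev growth: Theorem 2(c)

The bound in (b) would be sharp if $S$ could be packed tightly around $0$, with elements only up to about $m$. But (9) forbids tight packing. We show that the largest element of $S$ is at least of order $m^2$. That alone does not help, since one element as large as $n$ is allowed by (10). So we also show that about $m/\log$ elements are comparable to the largest one. In both steps we choose $q$ in (9) so that its value at the largest element cannot be canceled by the rest.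

If $m=0$, the claim reads $1\le1+(\cdots)^{1/3}$ and is true. Let $m\ge1$, and keep $S,\varepsilon,W$. Let $X=\max_{x\in S}|x|$. Replacing $S$ by $-S$ (with the signs carried along) preserves (9), because $q(-x)$ is again a polynomial of the same degree, and preserves (10). So assume $X\in S$. Since $|S|=2s\ge2m+2\ge4$ and there are $2X+1$ half-integers in $[-X,X]$, $X\ge\frac32$. Since all elements of $A(\lambda),A(\nu),B(\lambda),B(\nu)$ are at most $n-\frac12$, $X\le n-\frac12$.

**Step 1 ($X\ge(m+1)^2/12$).** We show that $S$ is wide, with a polynomial peaked at $X$. Let $N=2X$, a positive integer, so $S\subseteq\{X-i:0\le i\le N\}$, and let $d=\lfloor m/2\rfloor+1\ge\frac{m+1}2$. Computing $\bigl|\sum_{k=0}^{d-1}e^{ik\theta}\bigr|^2$ in two ways (here $i=\sqrt{-1}$, only in this formula), as a geometric sum and by expanding, gives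
$$F(\theta):=\frac1{d^2}\Bigl(\frac{\sin(d\theta/2)}{\sin(\theta/2)}\Bigr)^2=\frac1{d^2}\Bigl(d+2\sum_{k=1}^{d-1}(d-k)\cos k\theta\Bigr).$$
As $\cos k\theta$ is a polynomial of degree $k$ in $\cos\theta$, $F$ is a polynomial of degree $d-1$ in $\cos\theta$, and $F(0)=\frac1{d^2}(d+d(d-1))=1$. Substitute $\cos\theta=1-\frac{2i}N$ with $i=X-x$. Then $q(x)=F(\theta)^2$ is a polynomial in $x$ of degree $2(d-1)=2\lfloor m/2\rfloor\le m$, with $q(X)=1$. For $1\le i\le N$ we have $\sin^2(\theta/2)=\frac{1-\cos\theta}2=\frac iN$, so $0\le F\le\frac N{d^2i}$ and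
$$0\le q(X-i)\le\Bigl(\frac N{d^2i}\Bigr)^2 .$$
The square makes the tail summable. By (9), $q(X)$ is at most the sum of $q$ over the other elements of $S$:
$$1\le\sum_{i\ge1}\frac{N^2}{d^4i^2}=\frac{\pi^2N^2}{6d^4}.$$
So $d^2\le\frac\pi{\sqrt6}N<1.3N$. With $d^2\ge\frac{(m+1)^2}4$, $2X=N\ge\frac{(m+1)^2}{5.2}$, and $X\ge\frac{(m+1)^2}{10.4}\ge\frac{(m+1)^2}{12}$.

**Step 2 (many elements beyond $X/2$).** We show that $r:=\#\{x\in S:|x|>X/2\}$ satisfies
$$r\ge\frac m{2\ln(5X)} .$$
Since $\ln(5X)\ge\ln7.5>2$, this is clear if $r>m/4$. So let $r\le m/4$; also $r\ge1$, as $X\in S$. The polynomial should vanish at the large elements other than $X$, stay small on $[-X/2,X/2]$, and explode at $X$. Let $d=m-r+1\ge\frac34m$, let $T_d$ be the Chebyshev polynomial, and set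
$$q(x)=T_d\Bigl(\frac{2x}X\Bigr)\prod_{\substack{y\in S,\ |y|>X/2\\ y\ne X}}(x-y),$$
of degree $d+r-1=m$. It vanishes at every $x\in S$ with $|x|>X/2$ and $x\ne X$. If $|x|\le X/2$, then $|T_d(2x/X)|\le1$ and each $|x-y|\le\frac X2+X$, so $|q(x)|\le(\frac32X)^{r-1}$; there are at most $X+1$ half-integers in $[-X/2,X/2]$, an interval of length $X$. At $X$, each $|X-y|$ is a positive integer, and $T_d(2)=\frac12\bigl((2+\sqrt3)^d+(2-\sqrt3)^d\bigr)\ge\frac12(2+\sqrt3)^d$, so $|q(X)|\ge\frac12(2+\sqrt3)^{3m/4}$. By (9), $|q(X)|\le(X+1)(\frac32X)^{r-1}$, hence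
$$(2+\sqrt3)^{3m/4}\le(2X+2)\bigl(\tfrac32X\bigr)^{r-1}\le(5X)^r,$$
where $2X+2\le5X$ because $X\ge\frac32$. Taking logarithms, with $\frac34\ln(2+\sqrt3)>0.98$, we get $r\ge\frac{0.98\,m}{\ln(5X)}\ge\frac m{2\ln(5X)}$.

**Step 3 (weighing).** We combine the two estimates with (10). The $r$ elements beyond $X/2$ each contribute more than $X/2$ to $W$, so
$$2n\ge W\ge\frac{rX}2\ge\frac{mX}{4\ln(5X)} .$$
As $X\le n-\frac12<n$, this gives $mX\le8n\ln(5X)\le8n\ln(5n)$. With Step 1,
$$m^3\le m(m+1)^2\le12\,mX\le96\,n\ln(5n).$$
Hence $n-G(n)=m+1\le1+\bigl(96\,n\ln(5n)\bigr)^{1/3}$. $\blacksquare$
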